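# The minimal branch of $-\Delta_p u=\lambda f(u)$ ends in an energy solution

## 1. Strong convergence of the minimal branch in $W_0^{1,p}(\Omega)$

**Theorem 1.** Let $p>1$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, and let $f:[0,\infty)\to\mathbb R$ be an increasing $C^1$ function with $f(0)>0$ and $\lim_{t\to+\infty}f(t)/t^{p-1}=+\infty$. Consider, for $\lambda>0$,
$$-\Delta_pu=\lambda f(u)\ \text{ in }\Omega,\qquad u>0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega, \tag{1.1}$$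
where $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$. Let $\lambda^*$ be its extremal parameter, $u_\lambda$ its minimal solution for $0<\lambda<\lambda^*$, and $u^*=\lim_{\lambda\uparrow\lambda^*}u_\lambda$ the pointwise increasing limit. Then:

1. $\sup_{\lambda<\lambda^*}\|\nabla u_\lambda\|_{L^p(\Omega)}<\infty$, $u^*\in W_0^{1,p}(\Omega)$, and $u_\lambda\to u^*$ strongly in $W_0^{1,p}(\Omega)$ as $\lambda\uparrow\lambda^*$.
2. $f(u^*)\in L^1(\Omega)$, $u^*f(u^*)\in L^1(\Omega)$, and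
$$\int_\Omega|\nabla u^*|^{p-2}\nabla u^*\cdot\nabla\varphi\,dx=\lambda^*\int_\Omega f(u^*)\varphi\,dx\qquad\text{for all }\varphi\in W_0^{1,p}(\Omega)\cap L^\infty(\Omega).$$

Consequently $T_k(u^*)=\min(u^*,k)\in W_0^{1,p}(\Omega)$ for every $k>0$, $u^*\in W^{1,1}(\Omega)$, $|\nabla u^*|^{p-1}\in L^1(\Omega)$, and $u^*$ is a weak solution of (1.1) with $\lambda=\lambda^*$.

Let us unpack this. The problem with parameter $\lambda$ is denoted $(P_{\lambda,p})$.

**Definition (regular solution).** A regular solution of $(P_{\lambda,p})$ is a solution $u\in C^1(\overline\Omega)$; equivalently, a bounded weak solution in $W_0^{1,p}(\Omega)$.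

The theorem takes the following from Cabré and Sanchón. There is $\lambda^*\in(0,\infty)$ such that for $\lambda<\lambda^*$ there is a smallest solution $u_\lambda\in C^1(\overline\Omega)$, called minimal, and for $\lambda>\lambda^*$ there is no regular solution. The functions $u_\lambda$ increase with $\lambda$, so $u^*$ exists as a pointwise limit, with values in $(0,\infty]$. A priori that is all we know about $u^*$: it might be infinite on a large set.

**Definition (weak solution).** A weak solution of $(P_{\lambda,p})$ is a nonnegative, a.e. finite measurable function $u$ such that $T_k(u)\in W_0^{1,p}(\Omega)$ for every $k>0$ (this encodes the boundary condition), $u\in W^{1,1}_{\rm loc}(\Omega)$, $|\nabla u|^{p-1}\in L^1_{\rm loc}(\Omega)$, $f(u)\in L^1_{\rm loc}(\Omega)$, and $\int_\Omega|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi=\lambda\int_\Omega f(u)\varphi$ for all $\varphi\in C_c^1(\Omega)$.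

A weak solution may be unbounded. Take $\Omega=B_1$, $N>p$, $f(t)=e^t$ and $u(x)=-p\log|x|$. With $r=|x|$ we have $|\nabla u|^{p-2}\nabla u=-p^{p-1}r^{1-p}\,x/r$, and for $r>0$
$$-\Delta_pu=p^{p-1}r^{1-N}\big(r^{N-p}\big)'=p^{p-1}(N-p)\,r^{-p}=\lambda e^{u},\qquad\lambda=p^{p-1}(N-p).$$
The truncations $T_k(u)$ are Lipschitz and vanish on $\partial B_1$. The functions $|\nabla u|=p/r$, $|\nabla u|^{p-1}$ and $e^u=r^{-p}$ are integrable because $N>p>1$. Integrating by parts outside $B_r$ leaves a boundary term of size at most $Cr^{N-1}r^{1-p}=Cr^{N-p}\to0$. So $u$ is a weak solution, and $|\nabla u|^p=p^pr^{-p}$ is integrable too. (Nothing is claimed here about whether this $u$ is a $u^*$.)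

For $p=2$, $u^*$ is a weak solution in the sense that $u^*\in L^1(\Omega)$, $f(u^*)\operatorname{dist}(\cdot,\partial\Omega)\in L^1(\Omega)$ and $\int u^*(-\Delta\varphi)=\lambda^*\int f(u^*)\varphi$ for $\varphi\in C^2(\overline\Omega)$ vanishing on $\partial\Omega$. For the unit ball and every $p>1$, Cabré, Capella and Sanchón proved that $u^*$ is a radially decreasing, semi-stable energy solution. Whether $u^*$ is a weak solution for every $p\ne2$, every $\Omega$ and every $f$ is a question from Miguel Angel Navarro and Salvador Villegas, "Sharp estimates of radial minimizers of p-Laplace equations", arXiv:1412.1277 (2014). Theorem 1 answers it: yes, and $u^*$ has finite energy. No convexity of $f$ is assumed, and there is no restriction on the dimension.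

The linear case shows what is lost when $p\ne2$. Let $p=2$ and let $\varphi_1>0$ be the first Dirichlet eigenfunction, with eigenvalue $\mu$. Two integrations by parts give $\lambda\int f(u_\lambda)\varphi_1=\mu\int u_\lambda\varphi_1$. Superlinearity gives $f(t)\ge(2\mu/\lambda)t-C$, so the right side is at most $\frac\lambda2\int(f(u_\lambda)+C)\varphi_1$, and $\int f(u_\lambda)\varphi_1$ is bounded as long as $\lambda\geq\lambda^*/2$. For $p\neq2$ one cannot move the gradient from $u_\lambda$ to $\varphi_1$, and one also needs enough convergence of $\nabla u_\lambda$ to identify the limit of $|\nabla u_\lambda|^{p-2}\nabla u_\lambda$.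

Two more theorems, stated and proved in Sections 12 and 13, come out of the same estimates. Theorem 1 does not use them.

Notation for the whole text: $d=\operatorname{dist}(\cdot,\partial\Omega)$, $n$ is the inner unit normal, $K_\delta=\{x\in\Omega:d(x)\ge\delta\}$, $F(t)=\int_0^tf$, $p'=p/(p-1)$, and
$$J_\lambda(v)=\int_\Omega\Big(\frac1p|\nabla v|^p-\lambda F(v)\Big)dx .$$
For $N=1$, read $N/(N-1)=\infty$ and take counting measure on the two boundary points.

## 2. Monotonicity, comparison and the torsion barrier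

Put $A(z)=|z|^{p-2}z$, $A(0)=0$. For $z\ne0$,
$$DA(z)=|z|^{p-2}\Big(I+(p-2)\frac{z\otimes z}{|z|^2}\Big),$$
a symmetric matrix with eigenvalue $(p-1)|z|^{p-2}$ in the direction $z$ and $|z|^{p-2}$ on $z^\perp$. We use the textbook inequalities, with some $c_p>0$,
$$\big(A(z)-A(y)\big)\cdot(z-y)\ \ge\ \begin{cases}c_p|z-y|^p,&p\ge2,\\ c_p|z-y|^2(|z|+|y|)^{p-2},&1<p<2,\end{cases} \tag{2.1}$$
the second one for $y,z$ not both $0$. In particular $A$ is strictly monotone.

**Comparison.** If $u,v\in W_0^{1,p}(\Omega)$ and $-\Delta_pv\le-\Delta_pu$ in $W^{-1,p'}(\Omega)$, then $v\le u$. Indeed, testing with $(v-u)_+$ gives $\int(A(\nabla v)-A(\nabla u))\cdot\nabla(v-u)_+\le0$; by strict monotonicity $\nabla(v-u)_+=0$ a.e., so $(v-u)_+=0$.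

**Torsion barrier.** For $m>0$ and a ball $B_r(x_0)$ let
$$b(x)=\frac1{p'}\Big(\frac mN\Big)^{1/(p-1)}\big(r^{p'}-|x-x_0|^{p'}\big). \tag{2.2}$$
Since $(p'-1)(p-1)=1$, we get $A(\nabla b)=-\frac mN(x-x_0)$, hence $-\Delta_pb=m$. If $v\ge0$, $v\in W^{1,p}(B_r(x_0))$ and $-\Delta_pv\ge m$ there, then $(b-v)_+\in W_0^{1,p}(B_r(x_0))$ because $0\le(b-v)_+\le b$, and the comparison argument gives $v\ge b>0$ in $B_r(x_0)$.

## 3. Minimal solutions minimize the energy from below

The first lemma turns "smallest solution" into a variational property.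

**Lemma 1.** For $\lambda\in(0,\lambda^*)$,
$$J_\lambda(u_\lambda)\le J_\lambda(w)\qquad\text{for all }w\in W_0^{1,p}(\Omega)\text{ with }0\le w\le u_\lambda. \tag{3.1}$$

*Proof.* Write $u=u_\lambda$. We freeze the nonlinearity above $u$, minimize, and check that the minimizer is $u$. Let $\tilde f(x,s)=f(\min(s_+,u(x)))$. It is bounded, continuous in $s$, and $\tilde f\ge f(0)>0$. Let $\tilde F(x,s)=\int_0^s\tilde f(x,\sigma)\,d\sigma$ and $\tilde J(v)=\int\frac1p|\nabla v|^p-\lambda\tilde F(x,v)$. Since $\tilde F$ is Lipschitz in $s$ uniformly in $x$, $\tilde J$ is coercive and (by Rellich) weakly lower semicontinuous on $W_0^{1,p}(\Omega)$. So it has a minimizer $v$, and $-\Delta_pv=\lambda\tilde f(x,v)\ge\lambda f(0)>0$. Comparison with $0$ gives $v\ge0$, and the barrier (2.2) with $m=\lambda f(0)$ gives $v>0$ in $\Omega$. As $f$ is increasing, $-\Delta_pv\le\lambda f(u)=-\Delta_pu$, so $v\le u$. Hence $\tilde f(x,v)=f(v)$, and $v$ is a bounded solution of $(P_{\lambda,p})$,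 that is, a regular one, with $v\le u$. As $u$ is the smallest solution, $v=u$. Finally $\tilde F(x,w)=F(w)$ when $0\le w\le u$, so $\tilde J=J_\lambda$ on this set of $w$, and (3.1) follows. $\square$

A second-order condition follows. We state it for a general nonlinearity, since later constants must not depend on it. From now on, let $g\in C^1([0,\infty))$ be nondecreasing with $g\ge0$, and let $u\in C^1(\overline\Omega)$ be a weak solution of
$$-\Delta_pu=g(u),\quad u>0\ \text{in }\Omega,\qquad u=0\ \text{on }\partial\Omega. \tag{3.2}$$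
As $\nabla u$ and $g(u)$ are bounded, every function in $W_0^{1,p}(\Omega)$ may be used as a test function. Put
$$\rho=|\nabla u|,\qquad O=\{x\in\Omega:\rho(x)>0\},\qquad\nu=\frac{\nabla u}\rho,\qquad a=DA(\nabla u)=\rho^{p-2}\big(I+(p-2)\nu\otimes\nu\big)\ \text{ on }O .$$

**Definition (semi-stable).** $u$ is semi-stable if
$$Q(\xi):=\int_\Omega\big(a\nabla\xi\cdot\nabla\xi-g'(u)\xi^2\big)\,dx\ge0\quad\text{for all Lipschitz }\xi\ge0\text{ with compact support in }O. \tag{3.3}$$

Example: if $g$ is a positive constant, then $g'=0$ and (3.3) is trivial. So the torsion function (2.2) is semi-stable on its ball, with $O=B_r(x_0)\setminus\{x_0\}$.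

**Lemma 2.** $u_\lambda$, $0<\lambda<\lambda^*$, is semi-stable with $g=\lambda f$.

*Proof.* Let $u=u_\lambda$ and let $\xi$ be as in (3.3). On the compact set $\operatorname{supp}\xi\subset O$ both $u$ and $\rho$ are bounded below by positive constants, so there is $t_0>0$ with $0\le u-t\xi\le u$ and $|\nabla u-t\nabla\xi|\ge\frac12\min_{\operatorname{supp}\xi}\rho$ a.e. on $\operatorname{supp}\xi$ for $0\le t\le t_0$. Since $z\mapsto|z|^p/p$ is $C^2$ away from $0$ with Hessian $DA$, and $F\in C^2([0,\infty))$, the function $j(t)=J_\lambda(u-t\xi)$ is $C^2$ on $[0,t_0]$. Here $j'(0)=-\int A(\nabla u)\cdot\nabla\xi+\lambda\int f(u)\xi=0$ and $j''(0)=Q(\xi)$. By (3.1), $j(t)\ge j(0)$ on $[0,t_0]$, so $j''(0)\ge0$. $\square$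

Only nonnegative $\xi$ are allowed, since Lemma 1 compares only with functions below $u$. The condition $\operatorname{supp}\xi\subset O$ avoids the critical points of $u$, where $a$ may vanish or blow up.

## 4. Picone's inequality, and the problem on an interval

**Lemma 3.** Let $u$ solve (3.2) and $0\le\varphi\in C_c^1(\Omega)$. Then
$$\int_\Omega\frac{g(u)}{u^{p-1}}\varphi^p\le\int_\Omega|\nabla\varphi|^p. \tag{4.1}$$

*Proof.* Test (3.2) with $\varphi^pu^{1-p}\in C_c^1(\Omega)$:
$$\int g(u)u^{1-p}\varphi^p=\int\Big(p\,\varphi^{p-1}u^{1-p}\rho^{p-2}\nabla u\cdot\nabla\varphi-(p-1)\varphi^pu^{-p}\rho^p\Big).$$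
With $x=|\nabla\varphi|$ and $y=\varphi\rho/u$ the integrand on the right is at most $pxy^{p-1}-(p-1)y^p\le x^p$, by Young's inequality. $\square$

Set $\alpha(M)=\inf_{t\ge M}f(t)t^{1-p}$ for $M>0$. By superlinearity $\alpha(M)\to\infty$ as $M\to\infty$. Apply (4.1) to $u_\lambda$ with $\lambda\in[\lambda^*/2,\lambda^*)$ and a fixed $\varphi\ge0$ that equals $1$ on $K_\delta$. On $\{u_\lambda>M\}$ we have $\lambda f(u_\lambda)u_\lambda^{1-p}\ge\frac{\lambda^*}2\alpha(M)$, so
$$|K_\delta\cap\{u_\lambda>M\}|\le\frac{C_\delta}{\lambda^*\alpha(M)}\qquad\text{for all }M>0,\ \lambda\in[\lambda^*/2,\lambda^*), \tag{4.2}$$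
with $C_\delta$ depending only on $p,\Omega,\delta$. The set where $u_\lambda$ is large is small, uniformly in $\lambda$.

*Dimension one.* Let $\Omega=(-1,1)$, $u=u_\lambda$, $\lambda\ge\lambda^*/2$. From $-(A(u'))'=\lambda f(u)>0$ and the monotonicity of $A$, $u'$ is decreasing: $u$ is concave. Let $m=\max u=u(x_0)$. For $x\ge x_0$, concavity gives $u(x)\ge m\frac{1-x}{1-x_0}\ge m\frac{1-x}2$, and symmetrically for $x\le x_0$. So $u\ge m/4$ on $[-\frac12,\frac12]$. Take $\varphi\in C_c^1(-1,1)$, $\varphi\ge0$, $\varphi=1$ on $[-\frac12,\frac12]$ in (4.1):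
$$\frac{\lambda^*}2\,\alpha(m/4)\le\int_{-1}^1|\varphi'|^p .$$
As $\alpha(M)\to\infty$, $m$ is bounded independently of $\lambda$, and so is the energy $\int|u'|^p=\lambda\int f(u)u$. In one dimension concavity turns "large somewhere" into "large on half of the interval", and (4.2) forbids that. When $N\ge2$ no such principle is available: $u_\lambda$ may be large on a tiny set, as $-p\log|x|$ is, and (4.2) says nothing about the energy carried by that set.

## 5. Two attempts on the energy, and where they stop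

Write $\mathcal E_\lambda=\int_\Omega|\nabla u_\lambda|^p$. Testing the equation with $u_\lambda$ gives $\mathcal E_\lambda=\lambda\int f(u_\lambda)u_\lambda$, an identity that bounds neither side.

*Scaling the solution.* The competitor $w=(1-t)u$, with $u=u_\lambda$ and $0\le t<1$, is admissible in (3.1). For $j(t)=J_\lambda((1-t)u)=\frac{(1-t)^p}p\mathcal E_\lambda-\lambda\int F((1-t)u)$ we have $j'(0)=-\mathcal E_\lambda+\lambda\int f(u)u=0$, so $j''(0)\ge0$, that is, $\lambda\int f'(u)u^2\le(p-1)\mathcal E_\lambda$, or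
$$\int_\Omega\big(f'(u)u-(p-1)f(u)\big)\,u\,dx\le0. \tag{5.1}$$
For $f(t)=e^t$ this is enough: on $\{u\ge p\}$ the integrand is at least $e^uu$, so $\int_{\{u\ge p\}}e^uu\le(p-1)\int_{\{u<p\}}e^uu\le(p-1)pe^p|\Omega|$, and $\mathcal E_\lambda$ is bounded. But our $f$ only satisfies $f(t)/t^{p-1}\to\infty$. Let $b\ge0$ be continuous and $1$-periodic, $b=0$ on $[0,\frac12]$, $\int_0^1b=1$, and let
$$f=e^h,\qquad h(t)=\int_0^t\Big(\frac{p-1}{2(1+s)}+b(s)\Big)ds .$$
Then $f\in C^1$ is increasing, $f(0)=1$ and $f(t)\ge e^{t-1}$, so $f$ is admissible. For $t\in[k,k+\frac12]$, $k=0,1,2,\dots$, we have $tf'(t)=th'(t)f(t)\le\frac{p-1}2f(t)$, so the bracket in (5.1) is at most $-\frac{p-1}2f$ there. Thus (5.1) gives no upper bound on the part of $\int f(u)u$ over the set where $u$ takes such values. The argument stops because the chosen variation sees $f'$, about which nothing is known.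

*Truncation.* Let $u$ solve (3.2), $0\le\eta\le1$, $\eta\in C_c^1(\Omega)$, $M>0$. Test (3.2) with $\eta^p(M-u)_+$. Because $g\ge0$,
$$\int_{\{u<M\}}\rho^p\eta^p\le p\int_{\{u<M\}}\eta^{p-1}(M-u)\rho^{p-1}|\nabla\eta|\le pM\Big(\int_{\{u<M\}}\rho^p\eta^p\Big)^{\frac{p-1}p}\Big(\int|\nabla\eta|^p\Big)^{\frac1p}.$$
Since $\nabla u=0$ a.e. on $\{u=M\}$,
$$\int_{\{u\le M\}}\rho^p\eta^p\le(pM)^p\int|\nabla\eta|^p. \tag{5.2}$$
This holds for every $g\ge0$, with a constant that does not see $g$. It says nothing on $\{u>M\}$: that set is small by (4.2), but $\rho^p$ may concentrate on it. It also says nothing near $\partial\Omega$.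

So two things are missing, both with constants independent of $g$: a higher integrability $\|\rho^p\|_{L^{N/(N-1)}(K_\delta)}\le C_\delta\,\mathcal E$, which forbids concentration on small sets, and a bound $\mathcal E\le C_0\int_{K_\delta}\rho^p$, which forbids escape of the energy to the boundary. If we have them, then (5.2), Hölder on $\{u_\lambda>M\}$ and (4.2) give
$$\mathcal E_\lambda\le CM^p+C\,(\lambda^*\alpha(M))^{-1/N}\,\mathcal E_\lambda ,$$
and a fixed large $M$ lets us absorb the last term. Both missing estimates come from testing semi-stability with functions built from $\nabla u$: differentiating the equation makes $g'$ cancel in $Q$.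

In Sections 6–10, $u$ is a semi-stable solution of (3.2), $\mathcal E:=\int_\Omega\rho^p<\infty$, and $C$ denotes constants that depend only on $N,p,\Omega$ and on displayed auxiliary data, never on $g$ or $u$.

## 6. The linearized operator applied to $|\nabla u|$ and to $X\cdot\nabla u$

**Step 1: regularity on $O$.** This step justifies the computations. On a compact subset of $O$, $\rho$ is bounded below and $\nabla u$ is uniformly continuous. For a coordinate direction $e=e_i$ and small $h$, the difference quotient $\delta_hu=(u(\cdot+he)-u)/h$ satisfies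
$$\operatorname{div}(B_h\nabla\delta_hu)=-\delta_h(g(u)),\qquad B_h=\int_0^1DA\big(\nabla u+s(\nabla u(\cdot+he)-\nabla u)\big)\,ds .$$
For small $h$ the arguments of $DA$ stay in a compact set avoiding $0$, so $B_h$ is uniformly elliptic and bounded. The right side is bounded because $g(u)$ is locally Lipschitz. Testing with $\zeta^2\delta_hu$ (Caccioppoli) bounds $\nabla\delta_hu$ in $L^2_{\rm loc}(O)$, so $u\in W^{2,2}_{\rm loc}(O)$. As $B_h\to a$ locally uniformly and $\nabla\delta_hu\rightharpoonup\nabla u_i$ weakly in $L^2_{\rm loc}$, with $u_i=\partial_iu$,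
$$\operatorname{div}(a\nabla u_i)+g'(u)u_i=0\qquad\text{weakly in }O. \tag{6.1}$$
Now $a$ is continuous and $g'(u)u_i$ is locally bounded, so the $L^q$ theory of divergence-form equations gives $u_i\in W^{1,q}_{\rm loc}(O)$ for all $q<\infty$. Hence $\nabla u$, and with it $a$, is in $C^{0,\alpha}_{\rm loc}(O)$, and Schauder theory for divergence-form equations gives $u_i\in C^{1,\alpha}_{\rm loc}(O)$, that is, $u\in C^{2,\alpha}_{\rm loc}(O)$. Then $a=DA(\nabla u)\in C^1(O)$. With $C^1$ coefficients, $u_i\in W^{2,2}_{\rm loc}(O)$, and $a_{jk}\partial_{jk}u_i=-g'(u)u_i-(\partial_ja_{jk})\partial_ku_i$ is locally bounded, so $u_i\in W^{2,q}_{\rm loc}(O)$ for all $q<\infty$ by Calderón–Zygmund theory. Thus (6.1) holds a.e., and $\rho,\nu_i\in W^{2,q}_{\rm loc}(O)\cap C^1(O)$.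

**Step 2: splitting $D^2u$ into modulus and direction.** We separate the derivatives of $\rho$ and of $\nu$, because stability will control only the latter. On $O$ let $|D\nu|^2=\sum_i|\nabla\nu_i|^2$, $\rho_\nu=\nu\cdot\nabla\rho$, $\partial_\nu\nu=(\nu\cdot\nabla)\nu$. From $|\nu|=1$ we have $\sum_i\nu_i\nabla\nu_i=0$. Also $\nabla u_i=\nu_i\nabla\rho+\rho\nabla\nu_i$ and $\nabla\rho=D^2u\,\nu=\partial_\nu(\rho\nu)$. Therefore
$$\nabla\rho=\rho_\nu\nu+\rho\,\partial_\nu\nu,\qquad|\nabla\rho|\le|\rho_\nu|+\rho|D\nu|,\qquad|D^2u|\le|\rho_\nu|+2\rho|D\nu|. \tag{6.2}$$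
So $D\nu$ and the single number $\rho_\nu$ control all second derivatives. Half of $\rho_\nu$ comes from the equation: $\operatorname{div}(\rho^{p-1}\nu)=-g(u)$ reads $(p-1)\rho^{p-2}\rho_\nu+\rho^{p-1}\operatorname{div}\nu=-g(u)\le0$, hence
$$(\rho_\nu)_+\le C\rho|D\nu|. \tag{6.3}$$

**Step 3: $g'$ cancels.** Let $Lw=\operatorname{div}(a\nabla w)+g'(u)w$, the operator of the form $Q$. By (6.1), $Lu_i=0$. Since $\nabla\rho=\sum_i\nu_i\nabla u_i$,
$$L\rho=\sum_i\nabla\nu_i\cdot a\nabla u_i+\sum_i\nu_i\operatorname{div}(a\nabla u_i)+g'(u)\rho=\sum_i\nabla\nu_i\cdot a\nabla u_i ,$$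
because $\sum_i\nu_iu_i=\rho$. Insert $\nabla u_i=\nu_i\nabla\rho+\rho\nabla\nu_i$; the first part drops by $\sum_i\nu_i\nabla\nu_i=0$, and
$$L\rho=\rho\sum_ia\nabla\nu_i\cdot\nabla\nu_i=\rho^{p-1}\big(|D\nu|^2+(p-2)|\partial_\nu\nu|^2\big)\ge\kappa\,\rho^{p-1}|D\nu|^2,\qquad\kappa=\min\{1,p-1\}, \tag{6.4}$$
as $|\partial_\nu\nu|\le|D\nu|$. Check: for $p=2$, $g=1$, $u=(1-|x|^2)/(2N)$ on $B_1$ we have $\rho=r/N$, $\nu=-x/r$, $|D\nu|^2=(N-1)/r^2$, and indeed $\Delta\rho=\frac{N-1}{Nr}=\rho|D\nu|^2$.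

Next let $X\in C^2(\overline\Omega;\mathbb R^N)$. By (6.1) and the symmetry of $a$,
$$L(X\cdot\nabla u)=\sum_i\big[2a\nabla X_i\cdot\nabla u_i+u_i\operatorname{div}(a\nabla X_i)\big].$$
Since $|a|\le C\rho^{p-2}$ and $|Da|\le C\rho^{p-3}|D^2u|$, (6.2) gives
$$|L(X\cdot\nabla u)|\le C_X\big(\rho^{p-2}|\rho_\nu|+\rho^{p-1}|D\nu|+\rho^{p-1}\big). \tag{6.5}$$

## 7. A second-order inequality that does not see $g$

Testing (3.3) with $\rho\eta$, $\eta$ a cut-off, will control $D\nu$ in the interior. At the boundary $\rho\eta$ fails: for the torsion function $\rho>0$ on $\partial\Omega$, so $\eta$ has to vanish there. We replace $\rho$ by $c=\rho-X\cdot\nabla u$, where $X=n$ on $\partial\Omega$. On $\partial\Omega$ the gradient of $u$ is normal, so $c=0$, and no cut-off is needed. The price is that (6.5) puts $|\rho_\nu|$ on the right. A second identity, obtained from $\operatorname{div}(\rho^{p-1}\nu)=-g(u)\le0$, pays for it.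

**Proposition 1.** Let $X\in C^2(\overline\Omega;\mathbb R^N)$, $|X|\le1$, $c=\rho-X\cdot\nabla u\in[0,2\rho]$, $0\le\eta\in C^1(\overline\Omega)$. Assume either (i) $\eta\in C_c^1(\Omega)$, or (ii) $\eta\equiv1$ and $X=n$ on $\partial\Omega$. Then
$$\int_Oc\,\big(\rho^{p-1}|D\nu|^2+\rho^{p-2}|\rho_\nu|\big)\eta^2\le C\int_\Omega\rho^p\big(\eta^2+|\nabla\eta|^2\big),\qquad C=C(N,p,\|X\|_{C^2}). \tag{7.1}$$

*Proof.*

**Step 1: admissible test functions.** We must keep supports inside $O$. For $\varepsilon>0$ let $c_\varepsilon=(c-\varepsilon)_+$. The function $c$ is continuous on $\overline\Omega$, and $c\ge\varepsilon$ forces $\rho\ge\varepsilon/2$. In case (ii), $u\ge0=u|_{\partial\Omega}$ gives $\nabla u=\rho n$ on $\partial\Omega$, so $c=0$ there. In both cases $\{c\ge\varepsilon\}\cap\operatorname{supp}\eta$ is a compact subset of $O$. As $c\in C^1(O)$, $c_\varepsilon\eta$ is Lipschitz with compact support in $O$. Put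
$$\mathcal D=\int c_\varepsilon\rho^{p-1}|D\nu|^2\eta^2,\qquad\mathcal M=\int c_\varepsilon\rho^{p-2}|\rho_\nu|\eta^2,\qquad\mathcal S=\int_\Omega\rho^p(\eta^2+|\nabla\eta|^2).$$
All three are finite, since the first two integrands are continuous with compact support in $O$.

**Step 2: stability bounds $\mathcal D$ by $\mathcal M$.** By symmetry of $a$,
$$a\nabla(c_\varepsilon\eta)\cdot\nabla(c_\varepsilon\eta)=a\nabla c_\varepsilon\cdot\nabla(c_\varepsilon\eta^2)+c_\varepsilon^2\,a\nabla\eta\cdot\nabla\eta .$$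
In the first term $\nabla c_\varepsilon$ may be replaced by $\nabla c$, since $\nabla(c_\varepsilon\eta^2)=0$ a.e. where $c\le\varepsilon$. As $a\nabla c\in W^{1,q}_{\rm loc}(O)$, we may integrate by parts: $\int a\nabla c\cdot\nabla(c_\varepsilon\eta^2)=-\int\operatorname{div}(a\nabla c)\,c_\varepsilon\eta^2$, where $\operatorname{div}(a\nabla c)=Lc-g'(u)c$. So $Q(c_\varepsilon\eta)\ge0$ reads
$$\int c_\varepsilon\eta^2Lc\le\int c_\varepsilon^2\,a\nabla\eta\cdot\nabla\eta+\int g'(u)(c-c_\varepsilon)c_\varepsilon\eta^2=\int c_\varepsilon^2\,a\nabla\eta\cdot\nabla\eta+\varepsilon\int g'(u)c_\varepsilon\eta^2 .$$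
By (6.4) and (6.5),
$$Lc\ge\kappa\rho^{p-1}|D\nu|^2-C\big(\rho^{p-2}|\rho_\nu|+\rho^{p-1}|D\nu|+\rho^{p-1}\big).$$
Using $c_\varepsilon\le2\rho$ and $c_\varepsilon\rho^{p-1}|D\nu|\le\sigma c_\varepsilon\rho^{p-1}|D\nu|^2+C_\sigma\rho^p$ with $\sigma$ small,
$$\mathcal D\le C(\mathcal M+\mathcal S)+r_\varepsilon,\qquad r_\varepsilon=C\varepsilon\int g'(u)c_\varepsilon\eta^2\to0\quad(\varepsilon\to0), \tag{7.2}$$
the limit because $g'(u)$ and $\rho$ are bounded for our fixed $u$.

**Step 3: a divergence identity bounds $\mathcal M$ by a small multiple of $\mathcal D$.** We want to integrate $\operatorname{div}(\rho^{p-1}\nu)$ against $c\eta^2$, with a smooth cut-off of $c$ at level $\varepsilon$. Let $h(c)=c_\varepsilon^2/c$ for $c>\varepsilon$ and $h=0$ for $c\le\varepsilon$. For $c>\varepsilon$, $h=c-2\varepsilon+\varepsilon^2/c$ and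
$$h'(c)=1-\frac{\varepsilon^2}{c^2}=\frac{c_\varepsilon}c\Big(1+\frac\varepsilon c\Big)\in[0,1],$$
so $h\in C^1$, $0\le h\le2\rho$ and $c_\varepsilon\le ch'(c)\le2c_\varepsilon$. The field $h\rho^{p-1}\nu\eta^2$ is $C^1$ with compact support in $O$, so its divergence has integral zero:
$$0=-\int g(u)h\eta^2+\int\rho^{p-1}h'(c)\,\partial_\nu c\,\eta^2+2\int h\rho^{p-1}\eta\,\partial_\nu\eta .$$
Put $\theta=1-\nu\cdot X$, so $c=\theta\rho$ and
$$\partial_\nu c=\theta\rho_\nu-\rho\,\partial_\nu\nu\cdot X-\rho\,\nu\cdot\partial_\nu X .$$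
Every derivative of $\nu$ is orthogonal to $\nu$, so only the part of $X$ orthogonal to $\nu$ counts, and $|X-(X\cdot\nu)\nu|^2\le1-(X\cdot\nu)^2=\theta(1+X\cdot\nu)\le2\theta$. Hence
$$|\partial_\nu\nu\cdot X|\le\sqrt{2\theta}\,|D\nu|. \tag{7.3}$$
This gain of $\sqrt\theta$ is what makes the next term harmless. Indeed, with $\theta=c/\rho$ and $c_\varepsilon\le c$,
$$\rho^ph'|\partial_\nu\nu\cdot X|\le2\rho^p\frac{c_\varepsilon}c\sqrt{\frac{2c}\rho}\,|D\nu|\le2\sqrt2\,\rho^{p/2}\cdot\rho^{(p-1)/2}c_\varepsilon^{1/2}|D\nu|\le\sigma c_\varepsilon\rho^{p-1}|D\nu|^2+C_\sigma\rho^p .$$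
The terms with $\nu\cdot\partial_\nu X$ and $\partial_\nu\eta$ are bounded by $C\rho^p\eta^2$ and $C\rho^p\eta|\nabla\eta|$. Since $\rho^{p-1}h'\theta\rho_\nu=\rho^{p-2}ch'\rho_\nu$,
$$\int g(u)h\eta^2+\int\rho^{p-2}ch'(c)(-\rho_\nu)\eta^2\le\sigma\mathcal D+C_\sigma\mathcal S .$$
The first term is nonnegative; drop it. By (6.3), $|\rho_\nu|=-\rho_\nu+2(\rho_\nu)_+\le-\rho_\nu+C\rho|D\nu|$. With $c_\varepsilon\le ch'\le2c_\varepsilon$,
$$\mathcal M\le\int\rho^{p-2}ch'|\rho_\nu|\eta^2\le\sigma\mathcal D+C_\sigma\mathcal S+C\int c_\varepsilon\rho^{p-1}|D\nu|\eta^2\le2\sigma\mathcal D+C_\sigma\mathcal S. \tag{7.4}$$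

**Step 4: closing the loop.** Insert (7.4) in (7.2) and choose $\sigma$ so small that the coefficient of $\mathcal D$ on the right is at most $\frac12$. As $\mathcal D<\infty$, it is absorbed, and $\mathcal D+\mathcal M\le C\mathcal S+Cr_\varepsilon$. Let $\varepsilon\downarrow0$; as $c_\varepsilon\uparrow c$, monotone convergence gives (7.1). $\square$

## 8. Interior: $|\nabla u|^p$ in $L^{N/(N-1)}$

Here $X=0$, so $c=\rho$. Let $\eta\in C_c^1(\Omega)$, $0\le\eta\le1$, and $V=\rho^p$.

**Step 1: a gradient bound for $V$.** By (6.2), $|\nabla V|=p\rho^{p-1}|\nabla\rho|\le C(\rho^{p-1}|\rho_\nu|+\rho^p|D\nu|^2+\rho^p)$ on $O$. Proposition 1(i) gives $\int_O\eta^2|\nabla V|\le C_\eta\mathcal E$. In particular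
$$\rho^{p-1}|\nabla\rho|\,1_O\in L^1_{\rm loc}(\Omega). \tag{8.1}$$

**Step 2: Sobolev.** We convert this to integrability. For $\tau>0$ the function $\eta^2(V-\tau)_+$ is Lipschitz with compact support in $O$, so the $W^{1,1}$-Sobolev inequality gives
$$\|\eta^2(V-\tau)_+\|_{L^{N/(N-1)}}\le C\int_O\big(\eta^2|\nabla V|+2\eta|\nabla\eta|V\big)\le C_\eta\mathcal E .$$
Let $\tau\to0$:
$$\|\eta^2\rho^p\|_{L^{N/(N-1)}(\Omega)}\le C_\eta\,\mathcal E\qquad(L^\infty\text{ if }N=1). \tag{8.2}$$

**Step 3: no concentration in the interior.** We combine with truncation. Choose $\eta=1$ on $K_\delta$. On $K_\delta\cap\{u\le M\}$ use (5.2); on $K_\delta\cap\{u>M\}$ use Hölder and (8.2). For all $M>0$, $\delta>0$,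
$$\int_{K_\delta}\rho^p\le C_\delta\Big(M^p+|K_\delta\cap\{u>M\}|^{1/N}\,\mathcal E\Big). \tag{8.3}$$

## 9. Boundary strip: the energy there is carried by the normal derivative

Fix $\delta_1>0$ such that $d$ is smooth on $\{x\in\overline\Omega:d\le3\delta_1\}$ and $(y,s)\mapsto y+sn(y)$ is a diffeomorphism of $\partial\Omega\times[0,3\delta_1]$ onto this set, with Jacobian in $[\frac12,2]$; then $d(y+sn(y))=s$. Let $X=\chi(d)\nabla d$ with $\chi$ smooth, $0\le\chi\le1$, $\chi=1$ on $[0,\delta_1]$, $\chi=0$ on $[2\delta_1,\infty)$. Then $X\in C^2(\overline\Omega)$, $|X|\le1$, and $X=n$ on $\partial\Omega$. With $c=\rho-X\cdot\nabla u$ and $\theta=1-\nu\cdot X$ put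
$$W=c\,\rho^{p-1},\qquad\text{so }W=\theta\rho^p\text{ on }O .$$
The function $W$ measures the part of the energy density for which $\nabla u$ is not aligned with the normal. On a ball, a radially decreasing $u$ has $\nu=\nabla d$ near the boundary (where $\rho>0$), so $W=0$ there. In general, $W\in C(\overline\Omega)$, $0\le W\le2\rho^p$, and $W=0$ on $\partial\Omega$ and on $\Omega\setminus O$.

**Step 1: a gradient bound for $W$ up to the boundary.** As in (7.3), $|\partial_j\nu\cdot X|\le\sqrt{2\theta}\,|\partial_j\nu|$. On $O$, therefore,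
$$|\nabla W|\le p\,\theta\rho^{p-1}|\nabla\rho|+C\rho^p\big(\sqrt\theta\,|D\nu|+1\big).$$
Here $\theta\rho^{p-1}|\nabla\rho|=c\rho^{p-2}|\nabla\rho|\le c\rho^{p-2}|\rho_\nu|+c\rho^{p-1}|D\nu|$ by (6.2), next $c\rho^{p-1}|D\nu|\le c\rho^{p-1}|D\nu|^2+2\rho^p$ as $c\le2\rho$, and $\rho^p\sqrt\theta|D\nu|\le\theta\rho^p|D\nu|^2+\rho^p=c\rho^{p-1}|D\nu|^2+\rho^p$. Thus
$$|\nabla W|\le C\big(c\rho^{p-2}|\rho_\nu|+c\rho^{p-1}|D\nu|^2+\rho^p\big),$$
and Proposition 1(ii), with no cut-off, gives
$$\int_O|\nabla W|\le C\,\mathcal E. \tag{9.1}$$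

**Step 2: $W$ is small in thin strips.** We integrate from the boundary, where $W=0$. For $\tau>0$, $(W-\tau)_+$ is Lipschitz with compact support in $O$. For $0<s<\delta\le\delta_1$ and $y\in\partial\Omega$,
$$(W-\tau)_+(y+sn)\le\int_0^\delta|\nabla(W-\tau)_+|(y+\sigma n)\,d\sigma .$$
Integrate over $y$ and $s\in(0,\delta)$ and use the Jacobian bounds twice:
$$\int_{\{d<\delta\}}(W-\tau)_+\le2\delta\int_{\partial\Omega}\int_0^\delta|\nabla(W-\tau)_+|(y+\sigma n)\,d\sigma\,dy\le4\delta\int_O|\nabla W| .$$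
Let $\tau\to0$ and use (9.1):
$$\int_{\{d<\delta\}}W\le C\delta\,\mathcal E\qquad(0<\delta\le\delta_1). \tag{9.2}$$

## 10. The stress tensor, and the bound $\mathcal E\le C_0\int_{K_\delta}|\nabla u|^p$

Smallness of $W$ does not make $\rho^p$ small: it says that $\nabla u$ is almost normal wherever the energy in the strip is large. Energy with normal gradient cannot pile up at $\partial\Omega$, because of a conservation law. In one dimension this law is the first integral: $(1-\frac1p)|u'|^p+G(u)$ is constant, where $G(t)=\int_0^tg$. In general, note $0\le G(t)\le t\,g(t)$, and put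
$$T'=\rho^p\nu\otimes\nu-\frac{\rho^p}pI\ \text{ on }O,\qquad T'=0\ \text{ on }\Omega\setminus O,\qquad T=T'+G(u)I\in C(\Omega).$$

**Lemma 4.** For all Lipschitz $\varphi:\Omega\to\mathbb R^N$ with compact support in $\Omega$ (summing over repeated indices),
$$\int_\Omega T_{ij}\,\partial_i\varphi_j=0. \tag{10.1}$$

*Proof.* On $O$ we have $T'_{ij}=\rho^{p-2}u_iu_j-\frac1p\rho^p\delta_{ij}$ and $\rho^{p-2}u_iu_{ij}=\rho^{p-1}\rho_j$, so
$$\partial_iT'_{ij}=(\Delta_pu)u_j+\rho^{p-2}u_iu_{ij}-\rho^{p-1}\rho_j=-g(u)u_j .$$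
To get across the critical set, let $\psi_\varepsilon(\rho)=\min\{1,(\rho/\varepsilon-1)_+\}$. The field $\psi_\varepsilon(\rho)\varphi$ is Lipschitz with compact support in $O$, so
$$\int\psi_\varepsilon T'_{ij}\partial_i\varphi_j=\int\psi_\varepsilon g(u)u_j\varphi_j-\int T'_{ij}\varphi_j\,\partial_i\psi_\varepsilon .$$
Since $|T'|\le C\rho^p$ and $|\nabla\psi_\varepsilon|\le\varepsilon^{-1}|\nabla\rho|1_{\{\varepsilon<\rho<2\varepsilon\}}$, the last integral is at most $C\sup|\varphi|\int_{\{\varepsilon<\rho<2\varepsilon\}\cap\operatorname{supp}\varphi}\rho^{p-1}|\nabla\rho|$. This tends to $0$ by (8.1) and dominated convergence, as $1_{\{\varepsilon<\rho<2\varepsilon\}}\to0$ pointwise. Since $\psi_\varepsilon\to1_O$, and $T'=0$, $\nabla u=0$ off $O$, we get $\int T'_{ij}\partial_i\varphi_j=\int\nabla G(u)\cdot\varphi=-\int G(u)\operatorname{div}\varphi$. $\square$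

**Step 1: fluxes through level sets of $d$.** For $s\in(0,2\delta_1)$ let $\Sigma_s=\{d=s\}$ and $I(s)=\int_{\Sigma_s}T(\nabla d,\nabla d)$. For $s\in(0,\delta_1)$ let
$$E(s)=\int_{\Sigma_s}(\rho^p+G(u)),\qquad w(s)=\int_{\Sigma_s}W .$$
They are continuous in $s$ (parametrize $\Sigma_s$ by $y\mapsto y+sn(y)$), and $\int_{\{s<d<t\}}q=\int_s^t\int_{\Sigma_\sigma}q\,d\sigma$ because $|\nabla d|=1$. Let $0<s<t<\delta_1$ and, for small $\tau$, let $\zeta$ be piecewise linear with $\zeta=0$ off $(s,t+\tau)$, $\zeta=1$ on $[s+\tau,t]$. With $\varphi=\zeta(d)\nabla d$, (10.1) reads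
$$0=\frac1\tau\int_s^{s+\tau}I-\frac1\tau\int_t^{t+\tau}I+\int_\Omega\zeta(d)\,T:D^2d ,$$
and $\tau\to0$ gives
$$I(t)-I(s)=\int_{\{s<d<t\}}T:D^2d\qquad(0<s<t<\delta_1). \tag{10.2}$$

**Step 2: flux and energy are comparable up to $W$.** For $d<\delta_1$ we have $X=\nabla d$, and on $O$
$$T(X,X)=\Big(1-\frac1p\Big)\rho^p+G(u)-\rho^p\big(1-(\nu\cdot X)^2\big),\qquad1-(\nu\cdot X)^2\le2\theta .$$
Since $\theta\rho^p=W$ and $1-\frac1p=\frac1{p'}$, and trivially off $O$,
$$|T(X,X)|\le\rho^p+G(u),\qquad\rho^p+G(u)\le p'\big(T(X,X)+2W\big). \tag{10.3}$$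
Hence $I\le E\le p'(I+2w)$. Also $|T:D^2d|\le C(\rho^p+G(u))$, so (10.2) gives
$$I(s)\le I(t)+C\int_s^tE\le I(t)+C_1\int_s^t(I+2w)\qquad(0<s<t<\delta_1). \tag{10.4}$$

**Step 3: Gronwall toward the boundary.** Fix $t$ and let $Y(s)=I(t)+2C_1\int_0^{\delta_1}w+C_1\int_s^tI$ for $0<s\le t$. By (10.4) and $w\ge0$, $I\le Y$, so $Y'=-C_1I\ge-C_1Y$. Thus $e^{C_1s}Y(s)$ is nondecreasing, and $I(s)\le Y(s)\le e^{C_1(t-s)}Y(t)$. As $Y(t)\le E(t)+2C_1\int_0^{\delta_1}w$, which is nonnegative,
$$I(s)\le e^{C_1\delta_1}\Big(E(t)+2C_1\int_0^{\delta_1}w\Big)\qquad(0<s<t<\delta_1).$$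
Average over $t\in(\delta_1/2,\delta_1)$ and use $E\le p'(I+2w)$. For $0<s<\delta_1/2$,
$$E(s)\le C\Big(\int_{\{\delta_1/2<d<\delta_1\}}(\rho^p+G(u))+\int_{\{d<\delta_1\}}W\Big)+2p'w(s). \tag{10.5}$$
Integrate over $s\in(0,\delta_1/2)$ and add $\int_{K_{\delta_1/2}}\rho^p$:
$$\mathcal E\le C\int_{K_{\delta_1/2}}(\rho^p+G(u))+C\int_{\{d<\delta_1\}}W. \tag{10.6}$$

**Proposition 2.** There are $\delta>0$ and $C_0$, depending only on $N,p,\Omega$, such that every semi-stable solution of (3.2) satisfies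
$$\mathcal E\le C_0\int_{K_\delta}|\nabla u|^p. \tag{10.7}$$

*Proof.* We estimate the terms $G$ and $W$ in (10.6). Let $\eta\in C_c^1(\Omega)$, $0\le\eta\le1$, $\eta=1$ on $K_{\delta_1/2}$, $\operatorname{supp}\eta\subset K_{\delta_1/4}$. Testing (3.2) with $u\eta$ and using Poincaré's inequality $\|u\|_{L^p}\le C\mathcal E^{1/p}$,
$$\int_{K_{\delta_1/2}}G(u)\le\int u\,g(u)\,\eta=\int\rho^p\eta+\int u\,\rho^{p-2}\nabla u\cdot\nabla\eta\le\int_{K_{\delta_1/4}}\rho^p+C\Big(\int_{K_{\delta_1/4}}\rho^p\Big)^{\frac{p-1}p}\mathcal E^{\frac1p}.$$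
For $0<\delta\le\delta_1/4$, (9.2) and $W\le2\rho^p$ give $\int_{\{d<\delta_1\}}W\le C\delta\,\mathcal E+2\int_{K_\delta}\rho^p$. Insert both in (10.6), noting $K_{\delta_1/4}\subset K_\delta$:
$$\mathcal E\le C\int_{K_\delta}\rho^p+C\Big(\int_{K_\delta}\rho^p\Big)^{\frac{p-1}p}\mathcal E^{\frac1p}+C\delta\,\mathcal E .$$
Choose $\delta$ with $C\delta\le\frac14$. By Young's inequality the middle term is at most $\frac14\mathcal E+C\int_{K_\delta}\rho^p$. Since $\mathcal E<\infty$, absorbing gives (10.7). $\square$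

## 11. Uniform energy bound and passage to the limit: proof of Theorem 1

**Step 1: the bound on $\mathcal E_\lambda$.** We combine (4.2), (8.3) and (10.7). Let $\lambda\in[\lambda^*/2,\lambda^*)$. By Lemma 2, $u_\lambda$ is semi-stable with $g=\lambda f$, which is nondecreasing, nonnegative and $C^1$. With $\delta$ from Proposition 2,
$$\mathcal E_\lambda\le C_0\int_{K_\delta}|\nabla u_\lambda|^p\le C\Big(M^p+|K_\delta\cap\{u_\lambda>M\}|^{1/N}\mathcal E_\lambda\Big)\le CM^p+C\,(\lambda^*\alpha(M))^{-1/N}\,\mathcal E_\lambda ,$$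
with $C=C(N,p,\Omega)$. Fix $M$ so large that the last coefficient is at most $\frac12$. As $\mathcal E_\lambda<\infty$, $\mathcal E_\lambda\le2CM^p$ for all these $\lambda$. For $\lambda<\lambda^*/2$, testing with $u_\lambda$ and using $u_\lambda\le u_{\lambda^*/2}$ gives $\mathcal E_\lambda=\lambda\int f(u_\lambda)u_\lambda\le\frac{\lambda^*}2\int f(u_{\lambda^*/2})u_{\lambda^*/2}=\mathcal E_{\lambda^*/2}$. So $\sup_{\lambda<\lambda^*}\mathcal E_\lambda<\infty$.

**Step 2: weak limit and integrability.** We identify $u^*$. Any sequence $\lambda_k\uparrow\lambda^*$ has a subsequence along which $u_{\lambda_k}$ converges weakly in $W_0^{1,p}(\Omega)$ and, by Rellich, strongly in $L^p$ and a.e.; the limit must be $u^*$. So $u^*\in W_0^{1,p}(\Omega)$, $u^*<\infty$ a.e., and $u_\lambda\rightharpoonup u^*$ weakly in $W_0^{1,p}(\Omega)$ as $\lambda\uparrow\lambda^*$. Since $\lambda\int f(u_\lambda)u_\lambda=\mathcal E_\lambda\le C$ and $f(u_\lambda)u_\lambda\uparrow f(u^*)u^*$ a.e.,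 monotone convergence gives $u^*f(u^*)\in L^1(\Omega)$. Moreover $f(u^*)\le f(1)+u^*f(u^*)$ (look at $u^*\le1$ and $u^*>1$ separately), so $f(u^*)\in L^1(\Omega)$.

**Step 3: strong convergence of the gradients.** We need it to pass to the limit in the nonlinear flux. As $f(u_\lambda)$ is bounded, the equation of $u_\lambda$ may be tested with $u^*-u_\lambda\in W_0^{1,p}(\Omega)$:
$$\int A(\nabla u_\lambda)\cdot\nabla(u^*-u_\lambda)=\lambda\int f(u_\lambda)(u^*-u_\lambda)\to0$$
by dominated convergence, since $0\le f(u_\lambda)(u^*-u_\lambda)\le f(u^*)u^*$ and the integrand tends to $0$ a.e. By weak convergence $\int A(\nabla u^*)\cdot\nabla(u_\lambda-u^*)\to0$. Hence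
$$R_\lambda:=\int\big(A(\nabla u_\lambda)-A(\nabla u^*)\big)\cdot\nabla(u_\lambda-u^*)\to0 .$$
For $p\ge2$, (2.1) gives $c_p\int|\nabla(u_\lambda-u^*)|^p\le R_\lambda$. For $1<p<2$ write $S=|\nabla u_\lambda|+|\nabla u^*|$ and $|\nabla(u_\lambda-u^*)|^p=\big(|\nabla(u_\lambda-u^*)|^2S^{p-2}\big)^{p/2}S^{p(2-p)/2}$ where $S>0$. Hölder with exponents $\frac2p$ and $\frac2{2-p}$ and (2.1) yield
$$\int|\nabla(u_\lambda-u^*)|^p\le\Big(\frac{R_\lambda}{c_p}\Big)^{p/2}\Big(\int S^p\Big)^{1-p/2}\to0 .$$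
So $u_\lambda\to u^*$ strongly in $W_0^{1,p}(\Omega)$, which completes item 1.

**Step 4: the equation of $u^*$.** From any sequence $\lambda_k\uparrow\lambda^*$ we can extract a subsequence with $\nabla u_{\lambda_k}\to\nabla u^*$ a.e. and $|\nabla u_{\lambda_k}|\le H\in L^p(\Omega)$. Then $|A(\nabla u_{\lambda_k})|\le H^{p-1}\in L^{p'}(\Omega)$, so $A(\nabla u_{\lambda_k})\to A(\nabla u^*)$ in $L^{p'}(\Omega)$; as the sequence was arbitrary, the whole family converges. For $\varphi\in W_0^{1,p}(\Omega)\cap L^\infty(\Omega)$, $|f(u_\lambda)\varphi|\le f(u^*)|\varphi|\in L^1(\Omega)$. Letting $\lambda\uparrow\lambda^*$ in the weak formulation for $u_\lambda$,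
$$\int_\Omega|\nabla u^*|^{p-2}\nabla u^*\cdot\nabla\varphi=\lambda^*\int_\Omega f(u^*)\varphi ,$$
which is item 2. Finally, $u^*\in W_0^{1,p}(\Omega)$ implies $T_k(u^*)\in W_0^{1,p}(\Omega)$, $u^*\in W^{1,1}(\Omega)$ and $|\nabla u^*|^{p-1}\in L^{p'}(\Omega)\subset L^1(\Omega)$, and $u^*\ge u_\lambda>0$. With $f(u^*)\in L^1(\Omega)$, every requirement in the definition of weak solution holds. Theorem 1 is proved. $\blacksquare$

## 12. A priori bounds for semi-stable solutions above the first eigenvalue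

**Theorem 2.** Let $\lambda_1=\inf\{\int|\nabla\varphi|^p/\int|\varphi|^p:0\ne\varphi\in W_0^{1,p}(\Omega)\}$. For every $\Lambda>\lambda_1$ there is $C=C(N,p,\Omega,\Lambda)$ such that, if $g\in C^1([0,\infty))$ is nondecreasing, $g\ge0$, and $g(t)\ge\Lambda t^{p-1}$ for all $t\ge M$ (some $M>0$), then every semi-stable solution $u\in C^1(\overline\Omega)$ of (3.2) satisfies
$$\int_\Omega|\nabla u|^p+\int_\Omega u\,g(u)+\int_{\partial\Omega}|\partial_nu|^p\le CM^p .$$
For $p\ge2$ the conclusion fails when $\Lambda=\lambda_1$.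

In Theorem 1, Picone and $\alpha(M)\to\infty$ made $\{u>M\}$ small. Here $g(t)/t^{p-1}$ need not be large, and a compactness argument replaces that step.

**Step 1: reduction to the energy.** All three terms are controlled by $\mathcal E$. Testing with $u$ gives $\int u\,g(u)=\mathcal E$. Let $s\to0$ in (10.5): $w(s)\to0$ because $W$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$; $G(u)\to0$ at $\partial\Omega$, so $E(s)\to\int_{\partial\Omega}|\partial_nu|^p$. The rest of the right side is at most $C\mathcal E$, as $\int G(u)\le\int u\,g(u)=\mathcal E$ and $W\le2\rho^p$. So $\int_{\partial\Omega}|\partial_nu|^p\le C\mathcal E$, and it suffices to bound $\mathcal E$.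

**Step 2: scaling to $M=1$.** For $m>0$, $v=u/m$ solves (3.2) with $\hat g(t)=m^{1-p}g(mt)$. The set $O$ is unchanged, $a$ is multiplied by $m^{2-p}$, and $\hat g'(v)=m^{2-p}g'(u)$, so $Q$ is multiplied by $m^{2-p}$ and semi-stability is preserved. With $m=M$ we get $\hat g(t)\ge\Lambda t^{p-1}$ for $t\ge1$, and all three integrals are multiplied by $M^{-p}$. So we may take $M=1$.

**Step 3: blow-down.** Suppose the bound fails. Then there are $(g_k,u_k)$ as in the theorem with $M=1$ and $\mathcal E_k=\int|\nabla u_k|^p\to\infty$. By Step 2 with $m=\mathcal E_k^{1/p}$, $v_k=\mathcal E_k^{-1/p}u_k$ is a semi-stable solution of a problem (3.2), and $\int|\nabla v_k|^p=1$. Pass to a subsequence with $v_k\rightharpoonup v_0$ in $W_0^{1,p}(\Omega)$ and $v_k\to v_0\ge0$ in $L^p(\Omega)$ and a.e.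

**Step 4: $v_0\not\equiv0$.** Proposition 2 and (8.3) exclude vanishing, since their constants do not depend on $k$. By (10.7), $\int_{K_\delta}|\nabla v_k|^p\ge1/C_0$. If $v_0=0$, then $|\{v_k>\tau\}|\to0$ for each $\tau>0$, and (8.3) for $v_k$ at level $\tau$ gives $\limsup_k\int_{K_\delta}|\nabla v_k|^p\le C_\delta\tau^p$ for all $\tau>0$, a contradiction.

**Step 5: $v_0>0$ a.e.** We need this to use Picone on all of $\Omega$ in the limit. For $0\le\varphi\in C_c^1(\Omega)$ and $\tau\in(0,1)$ test the equation of $v_k$ with $\varphi^p(v_k+\tau)^{1-p}$. The right side is nonnegative, so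
$$(p-1)\int\varphi^p|\nabla\log(v_k+\tau)|^p\le p\int\big(\varphi|\nabla\log(v_k+\tau)|\big)^{p-1}|\nabla\varphi| ,$$
and Hölder gives $\int\varphi^p|\nabla\log(v_k+\tau)|^p\le\big(\frac p{p-1}\big)^p\int|\nabla\varphi|^p$. Let $B\Subset\Omega$ be a ball and $\varphi=1$ on $B$. Since $|\log(v_k+\tau)|\le|\log\tau|+v_k+1$, for fixed $\tau$ the functions $\log(v_k+\tau)$ are bounded in $W^{1,p}(B)$; they converge a.e. to $\log(v_0+\tau)$, so the convergence is weak in $W^{1,p}(B)$ and $\int_B|\nabla\log(v_0+\tau)|^p\le C_B$, uniformly in $\tau$. If $|B\cap\{v_0=0\}|>0$, then $\log\frac{v_0+\tau}\tau$ vanishes on this fixed set, and Poincaré's inequality for such functions gives $\int_B\big|\log\frac{v_0+\tau}\tau\big|^p\le C$ uniformly in $\tau$. As $\tau\to0$ the integrand tends to $\infty$ on $\{v_0>0\}$, so $v_0=0$ a.e. in $B$. Thus on each ball either $v_0>0$ a.e. or $v_0=0$ a.e. Overlapping balls are of the same type, $\Omega$ is connected, and $v_0\not\equiv0$; so $v_0>0$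 a.e. in $\Omega$.

**Step 6: contradiction.** By (4.1) for $u_k,g_k$ and $g_k(t)\ge\Lambda t^{p-1}$ for $t\ge1$,
$$\Lambda\int_{\{v_k\ge\mathcal E_k^{-1/p}\}}\varphi^p\le\int|\nabla\varphi|^p\qquad(0\le\varphi\in C_c^1(\Omega)).$$
As $v_k\to v_0>0$ a.e. and $\mathcal E_k^{-1/p}\to0$, Fatou gives $\Lambda\int\varphi^p\le\int|\nabla\varphi|^p$. Nonnegative functions in $C_c^1(\Omega)$ are dense in the nonnegative cone of $W_0^{1,p}(\Omega)$, and replacing $\varphi$ by $|\varphi|$ changes neither integral in the definition of $\lambda_1$. So $\Lambda\le\lambda_1$, a contradiction.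

**Step 7: failure at $\Lambda=\lambda_1$ for $p\ge2$.** Take $g(t)=\lambda_1t^{p-1}$, which is in $C^1([0,\infty))$ because $p\ge2$, and $u=s\varphi_1$, $s>0$, with $\varphi_1$ the positive first eigenfunction. The functional $\int\frac1p|\nabla v|^p-\frac{\lambda_1}p|v|^p$ is nonnegative on $W_0^{1,p}(\Omega)$ and vanishes at $u$. For $\xi$ as in (3.3) it is $C^2$ in $t$ along $u-t\xi$ near $t=0$ (there $u,\rho>0$ on $\operatorname{supp}\xi$), with second derivative $Q(\xi)$ at $t=0$; so $Q(\xi)\ge0$ and $u$ is semi-stable. But $g(t)\ge\lambda_1t^{p-1}$ for all $t$, and the energy $s^p\int|\nabla\varphi_1|^p$ is unbounded as $s\to\infty$. $\blacksquare$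

## 13. One-sided minimality, minimality and local higher integrability of $u^*$

**Theorem 3.** Let $p,\Omega,f$ be as in Theorem 1. Then $u^*$ minimizes $J_{\lambda^*}$ on $\{v\in W_0^{1,p}(\Omega):0\le v\le u^*\}$. If $0\le w\in W_0^{1,p}(\Omega)$, $f(w)\in L^1_{\rm loc}(\Omega)$ and $-\Delta_pw\ge\lambda^*f(w)$ in $\mathcal D'(\Omega)$, then $u^*\le w$ a.e. Moreover $\nabla u^*\in L^{pN/(N-1)}_{\rm loc}(\Omega)$ ($L^\infty_{\rm loc}$ if $N=1$).

**Step 1: one-sided minimality.** We pass to the limit in Lemma 1. Let $v\in W_0^{1,p}(\Omega)$, $0\le v\le u^*$, and $v_\lambda=\min(v,u_\lambda)=v-(v-u_\lambda)_+$. We claim $v_\lambda\to v$ in $W_0^{1,p}(\Omega)$. Indeed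
$$\|\nabla(v-u_\lambda)_+\|_{L^p}\le\|\nabla(u^*-u_\lambda)\|_{L^p}+\|\nabla(v-u^*)\,1_{\{v>u_\lambda\}}\|_{L^p} .$$
The first term tends to $0$ by Theorem 1. The sets $\{v>u_\lambda\}$ decrease as $\lambda\uparrow\lambda^*$, and up to a null set their intersection is contained in $\{v=u^*\}$, where $\nabla(v-u^*)=0$ a.e.; so the second term tends to $0$ by dominated convergence. Also $F(v_\lambda)\to F(v)$ and $F(u_\lambda)\to F(u^*)$ a.e., and both families are dominated by $F(u^*)\le u^*f(u^*)\in L^1(\Omega)$. Letting $\lambda\uparrow\lambda^*$ in $J_\lambda(u_\lambda)\le J_\lambda(v_\lambda)$, which is (3.1), gives $J_{\lambda^*}(u^*)\le J_{\lambda^*}(v)$.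

**Step 2: minimality.** We show $u_\lambda\le w$ for each $\lambda<\lambda^*$ by constructing a regular solution below both. Let $m=\min(w,u_\lambda)$ and $\tilde f(x,s)=f(\min(s_+,m(x)))$, which is bounded and at least $f(0)$. Let $v$ minimize the corresponding functional, as in Lemma 1. Then $-\Delta_pv=\lambda\tilde f(x,v)>0$, and $v>0$ as before. Since $\tilde f(x,v)\le f(u_\lambda)$, comparison gives $v\le u_\lambda$. Also $\lambda\tilde f(x,v)\le\lambda^*f(w)\le-\Delta_pw$ in $\mathcal D'(\Omega)$. Hence $-\Delta_pw-\lambda\tilde f(x,v)$, an element of $W^{-1,p'}(\Omega)$, is nonnegative on nonnegative functions of $C_c^\infty(\Omega)$ and so, by density, on nonnegative functions of $W_0^{1,p}(\Omega)$. Testing with $(v-w)_+$ gives $\int(A(\nabla v)-A(\nabla w))\cdot\nabla(v-w)_+\le0$, so $v\le w$. Thus $v\le m$, $\tilde f(x,v)=f(v)$, and $v$ is a regular solution of $(P_{\lambda,p})$ with $v\le u_\lambda$. As $u_\lambda$ is the smallest, $u_\lambda=v\le w$. Let $\lambda\uparrow\lambda^*$.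

**Step 3: higher integrability.** Apply (8.2) to $u_\lambda$ with $\eta=1$ on a given compact set; by Theorem 1, $\sup_\lambda\mathcal E_\lambda<\infty$, so $|\nabla u_\lambda|^p$ is bounded in $L^{N/(N-1)}$ on this set, uniformly in $\lambda$. Along a sequence with $\nabla u_\lambda\to\nabla u^*$ a.e., Fatou's lemma gives the claim for $N\ge2$, and for $N=1$ the uniform local $L^\infty$ bound passes to the a.e. limit. $\blacksquare$
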